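\title{Paths of degree-2 vertices and the diameter of list-recoloring graphs}

\begin{abstract}
Let $G$ be a connected graph with $n$ vertices and maximum degree at least $3$, and let every vertex $v$ have a list of at least $\deg(v)+1$ colors. We show that any two proper list colorings in which some vertex can still change its color are joined by at most $C(n+Q(G))$ single-vertex recoloring steps, where $C$ is an absolute constant and $Q(G)$ is the sum of $|V(P)|^2$ over the maximal paths $P$ of degree-2 vertices. In particular $O((t+1)n)$ steps suffice when no path of degree-2 vertices has length more than $t$, which proves a conjecture of Cambie, Cames van Batenburg, Cranston, van den Heuvel and Kang. We also show that for every such graph $G$ some list assignment requires $(n+Q(G))/10$ steps, so the bound has the right order for every $G$.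
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be a finite simple graph with $n$ vertices. A \emph{list assignment} $L$ gives each vertex $v$ a set $L(v)\subseteq\mathbb N$ of colors, and an \emph{$L$-coloring} is a map $c\colon V(G)\to\mathbb N$ with $c(v)\in L(v)$ for all $v$ and $c(u)\ne c(v)$ for all edges $uv$; all colorings in this paper are proper. A color $b\in L(v)\setminus\{c(v)\}$ is \emph{free} at $v$ if no neighbor of $v$ has color $b$. A \emph{recoloring step} changes the color of one vertex $v$ to a color that is free at $v$; we say that we \emph{move} $v$. A vertex is \emph{frozen} if no color is free at it, a coloring is \emph{frozen} if all vertices are frozen, and vertices and colorings that are not frozen are \emph{unfrozen}. The graph $\mathcal C(G,L)$ has the $L$-colorings as vertices, two of them being adjacent if they differ by one step, and $\widehat{\mathcal C}(G,L)$ is its subgraph induced by the unfrozen colorings. The diameter of $\widehat{\mathcal C}(G,L)$ is the number of steps needed, in the worst case, to turn one unfrozen coloring into another.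

We consider lists with $|L(v)|\ge\deg(v)+1$. Such lists are long enough for greedy coloring to succeed in any order, but they may leave no room to move: if all four vertices of $K_4$ have the list $\{1,2,3,4\}$, every coloring is frozen. The frozen colorings are exactly the isolated vertices of $\mathcal C(G,L)$, so the most one can hope for is that the remaining colorings are connected to each other. This is a known result.

\begin{theorem}[see \cite{CCCHK}]\label{thm:known}
Let $G$ be connected with maximum degree $\Delta\ge3$, and let $|L(v)|\ge\deg(v)+1$ for every $v\in V(G)$. Then $\widehat{\mathcal C}(G,L)$ is connected and has diameter $O(n^2)$.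
\end{theorem}

Neither hypothesis on $G$ can be dropped. If $G$ is the disjoint union of the $K_4$ above and an isolated vertex with list $\{1,2\}$, then every coloring is unfrozen but the colors on $K_4$ never change. For $\Delta=2$ the $5$-cycle is a counterexample (Remark~\ref{rem:C5}).

When is the quadratic bound needed? If the lists are pairwise disjoint and two colorings differ everywhere, then $n$ steps are necessary. If every list has one more color, $|L(v)|\ge\deg(v)+2$, then $2n$ steps always suffice (Proposition~\ref{prop:plus2}). So the first guess is a linear bound. It fails because of vertices of degree $2$: along a path of $k$ such vertices, all with the list $\{1,2,3\}$, reversing the pattern $1,2,3,1,2,3,\dots$ takes at least $\lfloor k^2/4\rfloor$ steps (Section~\ref{sec:lower}). A graph may consist mostly of paths with $t+1$ vertices of degree $2$, about $n/(t+1)$ of them, and these cost order $(t+1)n$ steps in total. The following conjecture was posed by Cambie, Cames van Batenburg, Cranston, van den Heuvel and Kang~\cite{CCCHK}; it says that nothing else goes wrong. The length of a path is its number of edges.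

\begin{quote}
\emph{Under the hypotheses of Theorem~\ref{thm:known}, if $G$ has no path of degree-2 vertices of length more than $t$, where $t\ge0$, then $\widehat{\mathcal C}(G,L)$ is connected and has diameter $O((t+1)n)$, with an implied constant independent of $G$, $L$, $n$ and $t$.}
\end{quote}

We prove the conjecture in a sharper form, in which each path pays for itself. Let $G$ be connected with $\Delta\ge3$. Every component of the subgraph induced by the vertices of degree $2$ is a path or a cycle, and a cycle component sends no edge to the rest of $G$, so it would be all of $G$. Hence all components are paths; we call them the \emph{degree-2 paths} of $G$ and put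
\[
Q(G)=\sum_P|V(P)|^2,
\]
the sum being over all degree-2 paths $P$.

\begin{theorem}\label{thm:upper}
There is an absolute constant $C$ such that if $G$ is connected, $\Delta\ge3$ and $|L(v)|\ge\deg(v)+1$ for all $v$, then $\widehat{\mathcal C}(G,L)$ is connected with diameter at most $C(n+Q(G))$.
\end{theorem}

If $\widehat{\mathcal C}(G,L)$ is empty, the theorem asserts nothing.

\begin{corollary}\label{cor:conj}
If moreover $G$ has no path of degree-2 vertices of length more than $t$, then $\widehat{\mathcal C}(G,L)$ has diameter at most $2C(t+1)n$. Thus the conjecture holds.
\end{corollary}

\begin{proof}
Every degree-2 path has at most $t+1$ vertices, so $Q(G)\le(t+1)\sum_P|V(P)|\le(t+1)n$ and $n+Q(G)\le2(t+1)n$.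
\end{proof}

\begin{theorem}\label{thm:lower}
For every connected graph $G$ with $\Delta\ge3$ there is a list assignment $L$ with $|L(v)|=\deg(v)+1$ for all $v$ such that every $L$-coloring is unfrozen and $\operatorname{diam}\widehat{\mathcal C}(G,L)\ge(n+Q(G))/10$.
\end{theorem}

Together the two theorems give $\max_L\operatorname{diam}\widehat{\mathcal C}(G,L)=\Theta(n+Q(G))$ with absolute constants. They also show that the order $(t+1)n$ in the conjecture cannot be improved for any $t$. Subdivide each edge of a connected cubic graph on $N$ vertices $t+1$ times. The degree-2 paths then have length $t$, and $n=N+\frac{3N}2(t+1)\le\frac{5N}{2}(t+1)$, so $Q(G)=\frac{3N}2(t+1)^2\ge\frac35(t+1)n$.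

We prove Theorem~\ref{thm:lower} first, since it is short and explains the quantity $Q(G)$. The proof of Theorem~\ref{thm:upper} rests on two ideas, an averaging argument over colors and a way to keep a supply of unfrozen vertices close to every vertex; Section~\ref{sec:ideas} shows each on a small case. Complete graphs are settled directly in Section~\ref{sec:complete}. For all other graphs, Section~\ref{sec:cores} constructs the supply in the form of small subgraphs called cores, Section~\ref{sec:forest} shows how to draw on it, Section~\ref{sec:phase1} makes all cores unfrozen, and Section~\ref{sec:phase2} carries out the averaging argument. Two results are quoted: Theorem~\ref{thm:known}, of which we use only connectivity and only for graphs with at most five vertices, and a theorem on degree-choosability (Theorem~\ref{thm:BERT}).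

Throughout, $N(v)$ is the set of neighbors of $v$, $N[v]=N(v)\cup\{v\}$, and $c(A)$ is the set of colors that $c$ uses on a vertex set $A$. A \emph{branch vertex} is a vertex of degree at least $3$.

\section{Heights on degree-2 paths and the lower bound}\label{sec:lower}

A coloring of a path with colors $1,2,3$ changes by $\pm1$ modulo $3$ along each edge, so it can be read as a lattice walk. A recoloring step moves one point of the walk by $2$, and turning a rising walk into a falling one requires moving quadratically many points.

\begin{lemma}\label{lem:height}
Let $P=v_1\dots v_k$ be a path with $k\ge2$ and all lists equal to $\{1,2,3\}$, and let $\alpha(v_i)\equiv i$ and $\beta(v_i)\equiv-i\pmod3$. Every sequence of steps from $\alpha$ to $\beta$ has at least $\lfloor k^2/4\rfloor$ steps.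
\end{lemma}

\begin{proof}
A \emph{height function} for a coloring $c$ of $P$ is a map $h\colon V(P)\to\mathbb Z$ with $h\equiv c\pmod3$ and $|h(v_{i+1})-h(v_i)|=1$ for all $i$. Exactly one of $h(v_i)+1$, $h(v_i)-1$ is congruent to $c(v_{i+1})$, so $h$ is determined by $h(v_1)$; thus height functions of $c$ exist and differ by constants.

Let $h$ be a height function for $c$, and suppose $v_i$ is moved from color $x$ to color $y$. All neighbors of $v_i$ have the third color. Their heights lie in $\{h(v_i)+1,h(v_i)-1\}$, and these two numbers are not congruent modulo $3$, so the neighbors have a common height $g$, and $h(v_i)=g\pm1$. The numbers $g+1$ and $g-1$ represent the two colors $x,y$, so replacing $h(v_i)=g\pm1$ by $g\mp1$ gives a height function for the new coloring.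

Hence a sequence from $\alpha$ to $\beta$ lifts to a sequence of height functions that starts at $h_0(v_i)=i$, ends at $h_1(v_i)=\sigma-i$ for some integer $\sigma$, and changes one value by $2$ in each step. The number of steps is at least $\frac12\sum_{i=1}^k|2i-\sigma|$. Let $j=\lfloor k/2\rfloor$ and pair the index $i\le j$ with $k+1-i$; the triangle inequality gives $|2i-\sigma|+|2(k+1-i)-\sigma|\ge2(k+1-2i)$. Therefore the number of steps is at least
\[
\sum_{i=1}^{j}(k+1-2i)=j(k+1)-j(j+1)=j(k-j)=\lfloor k^2/4\rfloor.\qedhere
\]
\end{proof}

For $k=3$, the sequence $123\to323\to313\to213$ from $\alpha$ to $\beta$ lifts to the heights $(1,2,3)\to(3,2,3)\to(3,4,3)\to(5,4,3)$.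

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Give every vertex of degree $2$ the list $\{1,2,3\}$. Give every other vertex $v$ a list of $\deg(v)+1\ge2$ colors, these lists being pairwise disjoint and disjoint from $\{1,2,3\}$. A branch vertex exists since $\Delta\ge3$, and no color of its list can appear on a neighbor, so it is never frozen; thus every $L$-coloring is unfrozen. The only edges that constrain a coloring lie inside degree-2 paths. Choose $\alpha$ and $\beta$ to differ at every vertex of degree other than $2$, and on each degree-2 path $P=v_1\dots v_k$ let $\alpha(v_i)\equiv i$ and $\beta(v_i)\equiv-i\pmod3$.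

Consider any sequence of steps from $\alpha$ to $\beta$. Each vertex of degree other than $2$ is moved at least once. On a degree-2 path with $k$ vertices, at least one step is made if $k=1$, because $1\not\equiv-1\pmod 3$, and at least $\lfloor k^2/4\rfloor$ steps are made if $k\ge2$, by Lemma~\ref{lem:height}. In both cases this is at least $k^2/5$: for even $k$ we have $k^2/4\ge k^2/5$, and for odd $k\ge3$ the inequality $(k^2-1)/4\ge k^2/5$ is equivalent to $k^2\ge5$. Let $R=\sum_P|V(P)|$ be the number of vertices of degree $2$, so that $R\le Q(G)$. The total number of steps is at least
\[
(n-R)+\tfrac15Q(G)\ \ge\ \tfrac1{10}\bigl((n-R)+2Q(G)\bigr)\ \ge\ \tfrac1{10}\bigl(n+Q(G)\bigr).\qedhere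
\]
\end{proof}

\begin{remark}\label{rem:C5}
On a cycle the same idea gives an invariant. Let $G=v_1\dots v_5v_1$ with all lists $\{1,2,3\}$, and for each edge $v_iv_{i+1}$ (indices modulo $5$) let $\varepsilon_i\in\{1,-1\}$ be congruent to $c(v_{i+1})-c(v_i)$ modulo $3$. A vertex that is moved has both neighbors of the same color, so its two edges contribute $0$ to $\sum_i\varepsilon_i$ before and after the step. The colorings $12312$ and $21321$ have sums $3$ and $-3$, and in both $v_5$ is unfrozen. So $\widehat{\mathcal C}(G,L)$ is disconnected, and the hypothesis $\Delta\ge3$ is needed.
\end{remark}

\section{Frozen vertices and the two ideas of the proof}\label{sec:ideas}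

The hypothesis on the list sizes enters through the following lemma, which holds for any graph. We shall apply it to $G$ and to subgraphs of $G$ with reduced lists.

\begin{lemma}\label{lem:frozen}
Let $|L(v)|\ge\deg(v)+1$ for all $v$, and let $c$ be an $L$-coloring.
\begin{enumerate}
\item[(a)] If $v$ is frozen in $c$, then the colors on $N[v]$ are distinct, $L(v)=c(N[v])$, and $|L(v)|=\deg(v)+1$.
\item[(b)] Let $v$ be frozen in $c$, let $x\in N(v)$, and let $c'$ be an $L$-coloring that agrees with $c$ on $N[v]\setminus\{x\}$ and has $c'(x)\neq c(x)$. Then $v$ is unfrozen in $c'$. In particular, a frozen vertex becomes unfrozen when a neighbor is moved.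
\item[(c)] Directly after a step, the vertex that was moved is unfrozen.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $v$ is frozen, then $L(v)\subseteq c(N[v])$, and $\deg(v)+1\le|L(v)|\le|c(N[v])|\le\deg(v)+1$ forces equality throughout. (b) By (a), the color $c(x)$ belongs to $L(v)$ and appears on $N[v]$ only at $x$. In $c'$ it does not appear on $N[v]$, so it is free at $v$. (c) The old color of the vertex is free.
\end{proof}

By (c), steps are reversible and every coloring on a walk of positive length in $\mathcal C(G,L)$ is unfrozen. So to prove Theorem~\ref{thm:upper} it suffices to join any two unfrozen colorings by a short sequence of steps; the sequence stays in $\widehat{\mathcal C}(G,L)$ by itself. Part (b) lets us pass the freedom to move along a path.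

\begin{lemma}\label{lem:path}
Let $|L(v)|\ge\deg(v)+1$ for all $v$, let $x_0x_1\dots x_k$ be a path, and let $x_0$ be unfrozen. Then at most $k$ steps, each moving one of $x_0,\dots,x_{k-1}$, lead to a coloring in which $x_k$ is unfrozen.
\end{lemma}

\begin{proof}
For $j=0,\dots,k-1$ in turn, $x_j$ is unfrozen at the start of round $j$. If $x_{j+1}$ is frozen, move $x_j$, which makes $x_{j+1}$ unfrozen by Lemma~\ref{lem:frozen}(b); otherwise do nothing.
\end{proof}

\subsection*{First idea: averaging over colors}

To reach a target coloring $\beta$, one would like to give the vertices their final colors one after another. Before $y$ can receive $\beta(y)$, all its neighbors of that color must be moved away, and there may be as many as $\deg(y)$ of them; counted this way, the cost is bounded by the number of edges rather than the number of vertices. The remedy is to finish a whole color class of $\beta$ at once and to choose the class well. The idea is cleanest when no vertex is ever frozen.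

\begin{proposition}\label{prop:plus2}
If $|L(v)|\ge\deg(v)+2$ for every vertex $v$ of a graph $G$, then any two $L$-colorings $\alpha,\beta$ are joined by at most $2n$ steps.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:frozen}(a) no vertex is ever frozen. Start from $\alpha$ with $X=V(G)$ and keep the invariant that the vertices outside $X$ have their $\beta$-colors and are not moved again. Let $X\ne\emptyset$ and let $c$ be the current coloring. For a color $\kappa$ put $B_\kappa=\{y\in X:\beta(y)=\kappa\}$ and $A_\kappa=\{w\in X:c(w)=\kappa\}$. The sets $A_\kappa$ are disjoint subsets of $X$ and the sets $B_\kappa$ partition $X$, so some $\kappa$ with $B_\kappa\neq\emptyset$ has $|A_\kappa|\le|B_\kappa|$. Move each vertex of $A_\kappa$ to a free color; now no vertex of $X$ has color $\kappa$. Then move each $y\in B_\kappa$ to $\kappa$. This is allowed because $\beta$ is proper: no neighbor of $y$ lies in $B_\kappa$, and the neighbors of $y$ outside $X$ have $\beta$-colors different from $\kappa$. Remove $B_\kappa$ from $X$. This stage costs at most $2|B_\kappa|$ steps, and the removed sets partition $V(G)$.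
\end{proof}

\subsection*{Second idea: protecting a supply of unfrozen vertices}

With lists of size $\deg(v)+1$, a vertex of $A_\kappa$ may be frozen. Lemma~\ref{lem:path} can unfreeze it, at a cost equal to its distance from an unfrozen vertex. So we want unfrozen vertices near every vertex, at all times. The danger is that a move may freeze everything except the vertex just moved, and if that vertex has reached its final color we do not want to touch it again.

\begin{example}\label{ex:spider}
Let $G$ consist of a vertex $s$ with neighbors $v_1,v_2,v_3$ and a vertex $p$ adjacent to $v_1$ only. Let $L(s)=\{1,2,3,4\}$, $L(v_1)=\{1,2,3\}$, $L(v_2)=\{1,2\}$, $L(v_3)=\{1,4\}$, $L(p)=\{1,2\}$, and write colorings as $(p;v_1,s,v_2,v_3)$. Start from $(1;3,1,2,4)$ and suppose that the final color of $p$ is $2$. Moving $p$ at once gives $(2;3,1,2,4)$, in which $v_1,s,v_2,v_3$ are all frozen, so the only possible step is to undo the move. Instead, first exchange the colors of $s$ and $v_3$ while $p$ waits: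
\[
(1;3,1,2,4)\to(1;2,1,2,4)\to(1;2,3,2,4)\to(1;2,3,2,1)\to(1;2,4,2,1)\to(1;3,4,2,1).
\]
Now move $p$ to $2$. In $(2;3,4,2,1)$ the color $1$ is free at $v_1$, so the star on $s,v_1,v_2,v_3$ is still unfrozen and $p$ can stay where it is.
\end{example}

The general proof places small subgraphs such as this star near all branch vertices and prepares them in this way before any of their outside neighbors is moved. A vertex on a degree-2 path with $k$ vertices may be at distance about $k$ from the nearest such subgraph, which is how $Q(G)$ enters the upper bound.

\section{Complete graphs}\label{sec:complete}

The subgraphs used later are induced and contain nonadjacent vertices, so they do not occur in complete graphs. There a single vertex with a spare color serves as the supply.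

\begin{lemma}\label{lem:spare}
Let $M$ be a list assignment of $K_N$ with $|M(v)|\ge N$ for all $v$ and $|M(r)|\ge N+1$ for some vertex $r$. Then any two $M$-colorings are joined by at most $3N$ steps.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:frozen}(a), $r$ is never frozen. We bring the vertices other than $r$ to their target colors one at a time and do not move them afterwards. Let $v\neq r$ be the next vertex and $b$ its target, and suppose $v$ does not yet have color $b$. The vertices already treated have their own targets, which differ from $b$. At most one vertex $w$ has color $b$. If $w=r$, move $r$. If $w\ne r$ and $w$ is frozen, move $r$, which unfreezes $w$, and then move $w$; if $w\neq r$ is unfrozen, just move $w$. Now $b$ is unused, and we move $v$ to $b$. This takes at most $3$ steps. At the end the target of $r$ is used by no other vertex, so one more step suffices.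
\end{proof}

\begin{proposition}\label{prop:complete}
If $n\ge4$ and $|L(v)|\ge n$ for all $v\in V(K_n)$, then any two unfrozen $L$-colorings of $K_n$ are joined by at most $3n+3$ steps.
\end{proposition}

\begin{proof}
If some list has at least $n+1$ colors, apply Lemma~\ref{lem:spare}. So let all lists have size $n$. If they are all equal, every coloring uses all $n$ colors and is frozen. Otherwise there are vertices $x,r$ and a color $\gamma\in L(x)\setminus L(r)$. From any unfrozen coloring we can reach one in which $x$ has color $\gamma$ in at most $3$ steps. Indeed, suppose $x$ does not have color $\gamma$. If $\gamma$ is unused, move $x$ to $\gamma$. If a vertex $w\ne x$ has color $\gamma$, first unfreeze $w$, if necessary, by moving any unfrozen vertex, then move $w$, and then move $x$ to $\gamma$. Do this for both given colorings. With $x$ held at $\gamma$, the other vertices form a $K_{n-1}$ with lists $L(v)\setminus\{\gamma\}$ of size at least $n-1$, and $r$ keeps all its $n$ colors. Lemma~\ref{lem:spare} joins the two colorings in at most $3(n-1)$ steps, and the total is at most $6+3(n-1)$.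
\end{proof}

This proves Theorem~\ref{thm:upper} for complete graphs. From now on $G$ is connected and not complete, $\Delta\ge3$, and $|L(v)|\ge\deg(v)+1$ for all $v$.

\section{Cores}\label{sec:cores}

We look for induced subgraphs $H$ with three properties: one of them lies near every branch vertex; any two unfrozen colorings of $H$ are joined by boundedly many steps; and $H$ can be prepared, as in Example~\ref{ex:spider}, so that it stays unfrozen when an outside neighbor moves. The second property follows from Theorem~\ref{thm:known} as soon as $H$ is connected, has bounded size and has a vertex of degree $3$. The natural candidates are a branch vertex with three neighbors that do not form a $K_4$ with it, that is, a claw, a paw or a diamond. The third property can fail for a claw or a paw when the outside vertex is attached in certain ways (Remark~\ref{rem:fail}); in those cases the outside vertex itself helps to form a better subgraph.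

\begin{definition}\label{def:core}
A \emph{core} is an induced subgraph $H$ of $G$ of one of the following five types (Figure~\ref{fig:cores}).
\begin{itemize}
\item \emph{Diamond}: $K_4$ minus an edge.
\item $K_{2,3}$.
\item \emph{Banner}: a $4$-cycle $sv_2qv_3$ and a vertex $v_1$ adjacent to $s$ only.
\item \emph{Claw}: a center $s$ with three leaves $v_1,v_2,v_3$, such that no vertex outside $H$ is adjacent to two or more leaves.
\item \emph{Paw}: a triangle $sv_2v_3$ and a vertex $v_1$ adjacent to $s$ only, such that no vertex outside $H$ is adjacent to both $v_2$ and $v_3$ but not to $s$, and no vertex outside $H$ is adjacent to all four vertices of $H$.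
\end{itemize}
\end{definition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9,every node/.style={circle,draw,inner sep=1pt,minimum size=13pt,font=\footnotesize}]
\begin{scope}
\node (a) at (-0.8,0) {}; \node (b) at (0,0.8) {}; \node (c) at (0,-0.8) {}; \node (d) at (0.8,0) {};
\draw (a)--(b)--(d)--(c)--(a) (b)--(c);
\node[draw=none,rectangle] at (0,-1.4) {diamond};
\end{scope}
\begin{scope}[xshift=2.7cm]
\node (a) at (0,0.8) {}; \node (b) at (0,-0.8) {}; \node (c) at (-0.8,0) {}; \node (d) at (0,0) {}; \node (e) at (0.8,0) {};
\draw (a)--(c)--(b) (a)--(d)--(b) (a)--(e)--(b);
\node[draw=none,rectangle] at (0,-1.4) {$K_{2,3}$};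
\end{scope}
\begin{scope}[xshift=5.8cm]
\node (a) at (-1.2,0) {$v_1$}; \node (s) at (-0.3,0) {$s$}; \node (b) at (0.4,0.8) {$v_2$}; \node (c) at (0.4,-0.8) {$v_3$}; \node (q) at (1.1,0) {$q$};
\draw (a)--(s)--(b)--(q)--(c)--(s);
\node[draw=none,rectangle] at (0,-1.4) {banner};
\end{scope}
\begin{scope}[xshift=9.1cm]
\node (a) at (-1.2,0) {$v_1$}; \node (s) at (-0.3,0) {$s$}; \node (b) at (0.4,0.8) {$v_2$}; \node (c) at (0.4,-0.8) {$v_3$};
\draw (a)--(s)--(b) (s)--(c);
\node[draw=none,rectangle] at (-0.3,-1.4) {claw};
\end{scope}
\begin{scope}[xshift=11.7cm]
\node (a) at (-1.2,0) {$v_1$}; \node (s) at (-0.3,0) {$s$}; \node (b) at (0.4,0.8) {$v_2$}; \node (c) at (0.4,-0.8) {$v_3$};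
\draw (a)--(s)--(b)--(c)--(s);
\node[draw=none,rectangle] at (-0.3,-1.4) {paw};
\end{scope}
\end{tikzpicture}
\caption{The five types of core. Every induced diamond, $K_{2,3}$ or banner is a core; an induced claw or paw is a core only under a condition on how outside vertices are attached to it.}\label{fig:cores}
\end{figure}

Every core is connected, has at most five vertices, maximum degree $3$ and diameter at most $3$. We identify a core with its vertex set when convenient.

\begin{lemma}\label{lem:exist}
For every branch vertex $s_0$ there is a core all of whose vertices are within distance $3$ of $s_0$.
\end{lemma}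

\begin{proof}
We find a vertex $u$ at distance at most $1$ from $s_0$ and a core within distance $2$ of $u$. If $N[s_0]$ is not a clique, let $u=s_0$. If it is a clique, then it is not all of $V(G)$, because $G$ is not complete, and since $G$ is connected some $u\in N(s_0)$ has a neighbor outside $N[s_0]$; this neighbor and $s_0$ are nonadjacent neighbors of $u$, and $\deg(u)\geq\deg(s_0)$. In both cases $u$ has degree at least $3$ and two nonadjacent neighbors. These two together with $u$ and a third neighbor of $u$ induce a claw, a paw or a diamond $H_0$ in which $u$ is adjacent to the other three vertices, according as the third neighbor is adjacent to none, one or both of the first two. If $H_0$ is a core we are done. Otherwise $H_0$ is a claw or paw with $s=u$, labeled as in Definition~\ref{def:core}, and some vertex $p\notin H_0$ violates the condition.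

Let $H_0$ be a claw and let $p$ be adjacent to the leaves $v_i$ and $v_j$. If $p$ is adjacent to $u$, then $\{u,p,v_i,v_j\}$ induces a diamond with missing edge $v_iv_j$. If $p$ is not adjacent to $u$, then $H_0\cup\{p\}$ induces a $K_{2,3}$ when $p$ is adjacent to all three leaves, and a banner with $4$-cycle $uv_ipv_j$ when it is adjacent to exactly two.

Let $H_0$ be a paw. If $p$ is adjacent to $v_2,v_3$ and not to $u$, then $\{u,v_2,v_3,p\}$ induces a diamond with missing edge $up$. If $p$ is adjacent to all of $H_0$, then $\{u,p,v_1,v_2\}$ induces a diamond with missing edge $v_1v_2$.

In each case the new subgraph is a core, and it lies within distance $2$ of $u$.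
\end{proof}

\begin{lemma}\label{lem:D}
There is an absolute constant $D\ge1$ such that for every core $H$ and all lists $M$ on $H$ with $|M(v)|\ge\deg_H(v)+1$, any two unfrozen $M$-colorings $\varphi,\psi$ of $H$ are joined by at most $D$ steps.
\end{lemma}

\begin{proof}
We reduce to finitely many cases. Fix a vertex that is unfrozen in $\varphi$ and a color free at it, and do the same for $\psi$. For each $v$, the colors $\varphi(v)$, $\psi(v)$ and the fixed free colors that belong to $v$ are at most four elements of $M(v)$, and $\deg_H(v)+1\le4$. So there is $M'(v)\subseteq M(v)$ containing these colors with $\deg_H(v)+1\le|M'(v)|\le4$. Then $\varphi$ and $\psi$ are unfrozen $M'$-colorings, and by Theorem~\ref{thm:known} they are joined in $\mathcal C(H,M')$; every step there is also a step for the lists $M$. At most $20$ colors occur in $M'$, so up to renaming colors there are finitely many quadruples $(H,M',\varphi,\psi)$. Let $D\geq1$ bound the corresponding distances.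
\end{proof}

For the third property we need a coloring of $H$ that is compatible with both the old and the new color of the outside vertex. Removing two colors may leave lists of size only $\deg_H(v)$, so we recall when such lists suffice. A \emph{block} of a connected graph with at least two vertices is a maximal connected subgraph without a cutvertex of its own, that is, a maximal $2$-connected subgraph or a bridge.

\begin{theorem}[Borodin \cite{Borodin}; Erd\H{o}s, Rubin and Taylor \cite{ERT}]\label{thm:BERT}
Let $H$ be a connected graph with lists $M$ such that $|M(v)|\ge\deg_H(v)$ for all $v$. Then $H$ has an $M$-coloring unless every block of $H$ is a complete graph or an odd cycle.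
\end{theorem}

In the next lemma, $p$ is the outside vertex that is about to move from color $a$ to color $b$, the list $M(v)$ is what remains of $L(v)$ after deleting the colors of the outside neighbors other than $p$, and $M^a$ and $M^b$ are the lists available on $H$ before and after the move.

\begin{lemma}[Robustness]\label{lem:robust}
Let $H$ be a core, let $p\notin H$ be a vertex with $J=N(p)\cap H\ne\emptyset$, and let $a\ne b$ be colors. Let $M$ be lists on $H$ with $|M(v)|\ge\deg_H(v)+2$ for $v\in J$ and $|M(v)|\ge\deg_H(v)+1$ for $v\in H\setminus J$. For a color $x$ let $M^x(v)=M(v)\setminus\{x\}$ if $v\in J$ and $M^x(v)=M(v)$ otherwise, and let $M^{ab}(v)=M^a(v)\cap M^b(v)$. Then $H$ has an $M^{ab}$-coloring that is unfrozen with respect to $M^a$ and unfrozen with respect to $M^b$.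
\end{lemma}

\begin{proof}
All neighborhoods in this proof are taken in $H$. The lists $M^a(v)$ and $M^b(v)$ have size at least $\deg_H(v)+1$, so Lemma~\ref{lem:frozen} applies to both.

\emph{Step 1: an $M^{ab}$-coloring exists.} We have $|M^{ab}(v)|\ge\deg_H(v)$ on $J$ and $|M^{ab}(v)|\ge\deg_H(v)+1$ off $J$. If $J\ne H$, choose $z_0\in H\setminus J$ and color greedily in order of nonincreasing distance from $z_0$ in $H$. Every vertex $v\neq z_0$ has a neighbor closer to $z_0$, still uncolored, so at most $\deg_H(v)-1$ colors are blocked at $v$; and $z_0$ has more colors than neighbors. If $J=H$, then $H$ is neither a claw nor a paw by Definition~\ref{def:core}. A diamond and $K_{2,3}$ are $2$-connected, not complete and not cycles, and a banner has the block $C_4$, so Theorem~\ref{thm:BERT} applies.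

\emph{Step 2: the structure of a bad coloring.} Let $\varphi$ be an $M^{ab}$-coloring. If it is unfrozen for both $M^a$ and $M^b$ we are done. The statement is symmetric in $a$ and $b$, so assume that $\varphi$ is frozen for $M^b$. By Lemma~\ref{lem:frozen}(a), for every $v\in H$ the colors on $N_H[v]$ are distinct and $M^b(v)=\varphi(N_H[v])$ has size $\deg_H(v)+1$. For $v\in J$ the list $M(v)$ is larger than $M^b(v)$, so
\begin{equation}\label{eq:b}
b\in M^a(v)\quad\text{and}\quad b\notin\varphi(N_H[v])\qquad\text{for all }v\in J.
\end{equation}
Thus $b$ is free, with respect to $M^a$, at every vertex of $J$. We want to destroy the frozenness for $M^b$ without losing this, and we do so by exchanging the colors on an edge.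

\emph{Step 3: good edges.} Call an edge $xy$ of $H$ \emph{good} if
\begin{enumerate}
\item[(i)] $N_H[x]\ne N_H[y]$;
\item[(ii)] $b\notin\{\varphi(x),\varphi(y)\}$;
\item[(iii)] $x,y\notin J$, or $a\notin\{\varphi(x),\varphi(y)\}$.
\end{enumerate}
Let $xy$ be good and let $\psi$ arise from $\varphi$ by exchanging the colors of $x$ and $y$. We show that $\psi$ has the required properties. It is proper because the colors of $\varphi$ on $N_H[x]$ are distinct, and likewise on $N_H[y]$. It is an $M^b$-coloring because $\varphi(y)\in\varphi(N_H[x])=M^b(x)$ and $\varphi(x)\in\varphi(N_H[y])=M^b(y)$. It avoids $a$ on $J$ because $\varphi$ does and (iii) holds, so it is an $M^{ab}$-coloring. By (i) there is a vertex $z$ in exactly one of $N_H[x]$, $N_H[y]$; it is neither $x$ nor $y$, so it is adjacent to exactly one of them, and $\psi$ differs from $\varphi$ on $N_H[z]$ at exactly that neighbor. By Lemma~\ref{lem:frozen}(b), $z$ is unfrozen in $\psi$ for $M^b$. Finally, for any $v\in J$ we have $\psi(N_H[v])\subseteq\varphi(N_H[v])\cup\{\varphi(x),\varphi(y)\}$, which does not contain $b$ by \eqref{eq:b} and (ii); so $b$ is free at $v$ for $M^a$.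

\emph{Step 4: a good edge exists.} We use two criteria.
\begin{enumerate}
\item[(I)] Some $v\in J$ has two neighbors whose closed neighborhoods differ from $N_H[v]$. These neighbors have different colors, so one of them, $u$, is not colored $a$. Also $\varphi(v)\ne a$, and $\varphi(u),\varphi(v)\neq b$ by \eqref{eq:b}. So $uv$ is good.
\item[(II)] $H$ is a banner, claw or paw, $v_1\in J$ or $v_2\in J$, $s\notin J$, and some $z\in\{v_2,v_3\}\setminus J$ has $\varphi(z)\neq b$. Then $\varphi(s)\ne b$ by \eqref{eq:b}, since $s$ is adjacent to $v_1$ and $v_2$, and $v_1\in N_H[s]\setminus N_H[z]$. So $sz$ is good.
\end{enumerate}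
If $H$ is a banner, claw or paw and $J=\{v_1\}$, then (II) applies, because $v_2$ and $v_3$ are neighbors of $s$ and so at most one of them is colored $b$. We go through the remaining cases.

\emph{Diamond.} The two vertices of degree $3$ have closed neighborhood $H$ and the two vertices of degree $2$ do not, and each vertex of one kind is adjacent to both vertices of the other kind. So (I) applies to any $v\in J$.

\emph{$K_{2,3}$, banner, claw.} These graphs have no triangle. If $v$ has two neighbors $u,u'$, then $u'\in N_H[v]\setminus N_H[u]$ and $u\in N_H[v]\setminus N_H[u']$, so (I) applies whenever $J$ contains a vertex of degree at least $2$ in $H$. Otherwise $J$ consists of vertices of degree $1$ in $H$. This is impossible in $K_{2,3}$; in a banner it means $J=\{v_1\}$; and in a claw $J$ is a single leaf by Definition~\ref{def:core}, which we may name $v_1$.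

\emph{Paw.} If $s\in J$, then (I) applies with $v=s$, since $v_1\in N_H[s]$ lies in neither $N_H[v_2]$ nor $N_H[v_3]$. Let $s\notin J$ and $J\ne\{v_1\}$. Then $J$ meets $\{v_2,v_3\}$, and it does not contain both by Definition~\ref{def:core}; say $v_2\in J$ and $v_3\notin J$. As $v_3\in N_H[v_2]$, \eqref{eq:b} gives $\varphi(v_3)\ne b$, and (II) applies with $z=v_3$.
\end{proof}

Example~\ref{ex:spider} is the case of a claw with $J=\{v_1\}$, $a=1$, $b=2$, and the good edge is $sv_3$.

\begin{remark}\label{rem:fail}
Each condition in Definition~\ref{def:core} excludes a failure of Lemma~\ref{lem:robust}. For a claw with $J=\{v_1,v_2\}$ take $M(s)=\{a,b,x,y\}$, $M(v_1)=\{a,b,x\}$, $M(v_2)=\{a,b,y\}$, $M(v_3)=\{a,b\}$. An $M^{ab}$-coloring has $v_1,v_2$ colored $x,y$ and $(s,v_3)$ colored $(a,b)$ or $(b,a)$; the first is frozen for $M^b$ and the second for $M^a$. For a paw with $J=\{v_2,v_3\}$ the lists $M(s)=M(v_2)=M(v_3)=\{a,b,x,y\}$, $M(v_1)=\{a,b\}$ behave in the same way, with $x,y$ on $v_2,v_3$. For a paw with $J=H$, the lists $M^{ab}(s)=\{x,y,z\}$, $M^{ab}(v_1)=\{x\}$, $M^{ab}(v_2)=M^{ab}(v_3)=\{y,z\}$ admit no coloring at all.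
\end{remark}

\section{The forest of cores and safe moves}\label{sec:forest}

Lemma~\ref{lem:robust} protects one core against the move of one outside vertex. To protect many cores at once, we keep them so far apart that no vertex sees two of them. The distance between two cores is the least distance in $G$ between their vertices. Fix a maximal family $H_1,\dots,H_m$ of cores with pairwise distances at least $3$. Since $\Delta\ge3$, Lemma~\ref{lem:exist} gives $m\ge1$, and $m\le n$. From now on \emph{core} means a member of this family, except in the proof of Lemma~\ref{lem:depth}. Let $U=H_1\cup\dots\cup H_m$ and $W=V(G)\setminus U$. There are no edges between different cores, and every vertex of $W$ is adjacent to at most one core.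

The \emph{depth} of $v$ is $d(v)=\operatorname{dist}_G(v,U)$. For each $v\in W$ choose a \emph{parent}, a neighbor of depth $d(v)-1$. This defines a forest whose roots are the vertices of $U$; children, ancestors and descendants refer to this forest, and a \emph{proper} ancestor of $v$ is an ancestor other than $v$. The ancestors of $v$ have distinct depths. The depth of $v$ will be the price for unfreezing $v$, so we need the total depth
\[
S=\sum_{v\in V(G)}d(v).
\]

\begin{lemma}\label{lem:depth}
Every branch vertex has depth at most $5$, and $S\le6n+Q(G)$.
\end{lemma}

\begin{proof}
Let $s_0$ be a branch vertex and $H$ the core from Lemma~\ref{lem:exist}. By maximality of the family, $H$ is at distance at most $2$ from some $H_i$, so some vertex of $H$ has depth at most $2$, and $d(s_0)\le3+2$.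

Let $P$ be a degree-2 path with $k$ vertices. Two edges leave $P$, and their outer ends have degree other than $2$. If both had degree $1$, then $G$ would be a path, contrary to $\Delta\ge3$. So one outer end is a branch vertex, every vertex of $P$ has depth at most $k+5$, and $P$ has at most one neighbor of degree $1$, whose depth is at most $k+6$. The vertices of $P$ together with this neighbor, if it exists, have total depth at most $k(k+5)+(k+6)=k^2+6(k+1)$; if it does not exist, the total depth of $P$ is at most $k^2+6k$. Every remaining vertex is a branch vertex or a vertex of degree $1$ adjacent to a branch vertex, and has depth at most $6$. Summing gives the bound.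
\end{proof}

Let $c$ be an $L$-coloring of $G$. A core $H$ is \emph{unfrozen} in $c$ if it contains an unfrozen vertex. The \emph{residual lists} of $H$ are $L(v)\setminus c(N(v)\setminus H)$ for $v\in H$; they have size at least $\deg_H(v)+1$, since at most $\deg(v)-\deg_H(v)$ colors are removed. While the vertices outside $H$ are not moved, the steps of $G$ inside $H$ are exactly the steps of $H$ with its residual lists, and $H$ is unfrozen in $c$ if and only if $c|_H$ is an unfrozen coloring for these lists. Whether $H$ is unfrozen depends only on the colors of $H$ and its neighbors.

\begin{lemma}[Safe move]\label{lem:safe}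
Let $c$ be an $L$-coloring, $p\in W$ and $b\in L(p)\setminus\{c(p)\}$, and suppose that every neighbor of $p$ with color $b$ lies in an unfrozen core. Then there is a sequence of at most $D+1$ steps whose last step moves $p$ to $b$, whose earlier steps move only vertices of a core adjacent to $p$, and such that every core unfrozen in $c$ is unfrozen both just before and just after the last step.
\end{lemma}

\begin{proof}
If $p$ is adjacent to no unfrozen core, then $b$ is free at $p$; move $p$ to $b$, which does not affect any unfrozen core. Otherwise $p$ is adjacent to exactly one core $H$, and $H$ is unfrozen. Let $a=c(p)$, $J=N(p)\cap H$ and $M(v)=L(v)\setminus c\bigl(N(v)\setminus(H\cup\{p\})\bigr)$ for $v\in H$. For $v\in J$ at most $\deg(v)-\deg_H(v)-1$ colors are removed, so $M$ satisfies the hypotheses of Lemma~\ref{lem:robust}. The residual lists of $H$ are $M^a$ as long as $p$ has color $a$, and $M^b$ once it has color $b$. Let $\psi$ be the coloring from Lemma~\ref{lem:robust}. Both $c|_H$ and $\psi$ are unfrozen $M^a$-colorings, so by Lemma~\ref{lem:D} we can recolor $H$ to $\psi$ in at most $D$ steps. Now $b$ is free at $p$: it does not occur on $J$ since $\psi$ is an $M^b$-coloring, and it does not occur on $N(p)\setminus H$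 by hypothesis. Move $p$ to $b$. The core $H$ is unfrozen before this step because $\psi$ is unfrozen for $M^a$, and after it because $\psi$ is unfrozen for $M^b$. No other core contains a neighbor of $p$ or of a vertex of $H$, so the other cores are not affected.
\end{proof}

Note that $b$ need not be free at $p$ initially: a safe move also clears the color $b$ from the neighbors of $p$ in an unfrozen core. Replacing moves by safe moves in Lemma~\ref{lem:path} gives a version that uses a core as its source and leaves the source intact.

\begin{lemma}[Transport]\label{lem:transport}
Let $c$ be an $L$-coloring and $u_0p_1\dots p_k$ a path with $k\ge1$, where $u_0$ lies in an unfrozen core and $p_1,\dots,p_k\in W$. Then at most $4+(D+1)(k-1)$ steps, moving only vertices of $U\cup\{p_1,\dots,p_{k-1}\}$, lead to a coloring in which $p_k$ is unfrozen and every core unfrozen in $c$ is unfrozen.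
\end{lemma}

\begin{proof}
We use induction on $k$. Let $k=1$ and let $H$ be the core containing $u_0$. Take a shortest path in $H$ from an unfrozen vertex to $u_0$, of length at most $3$, append $p_1$, and apply Lemma~\ref{lem:path}. At most $4$ steps are made, all inside $H$, so other cores are not affected. The core $H$ is unfrozen at the end: either no step was made, or the last vertex moved is unfrozen by Lemma~\ref{lem:frozen}(c).

Let $k\ge2$. By induction we reach a coloring in which $p_{k-1}$ is unfrozen. If $p_k$ is unfrozen, stop. Otherwise let $b$ be free at $p_{k-1}$ and perform the safe move of $p_{k-1}$ to $b$ up to, but not including, its last step. These steps may already have unfrozen $p_k$, if $p_k$ is adjacent to the recolored core; then moving $p_{k-1}$ could freeze $p_k$ again, so we stop here. If $p_k$ is still frozen, make the last step, which unfreezes $p_k$ by Lemma~\ref{lem:frozen}(b). In both cases Lemma~\ref{lem:safe} shows that unfrozen cores remain unfrozen, and at most $D+1$ further steps were used.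
\end{proof}

\section{Unfreezing all cores}\label{sec:phase1}

An unfrozen coloring may have just one unfrozen vertex. We carry the freedom to one core and then from core to core; this is where the connectedness of $G$ is used a second time. The routes must be chosen so that their total length is $O(n+S)$.

\begin{lemma}\label{lem:phase1}
From any unfrozen $L$-coloring, at most $S+4m+(D+1)(10m+2S)$ steps lead to a coloring in which all cores are unfrozen.
\end{lemma}

\begin{proof}
If all cores are frozen, some $v\in W$ is unfrozen, and Lemma~\ref{lem:path}, applied to the path from $v$ through its ancestors to its root, unfreezes a vertex of $U$ in at most $d(v)\le S$ steps. So we may assume that some core, say $H_1$, is unfrozen.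

Let $T_i$ be the set of vertices whose root lies in $H_i$. The sets $T_1,\dots,T_m$ partition $V(G)$, and $G$ is connected, so there are $m-1$ edges of $G$, the \emph{links}, that form a spanning tree of the graph obtained by contracting each $T_i$ to a point. Both ends of a link lie in $W$. Indeed, let $xy$ be a link with $x\in T_i$, $y\in T_j$, $i\neq j$, and suppose $x\in U$, so $x\in H_i$. There are no edges between cores, so $y\in W$ and $d(y)=1$; then the parent of $y$ lies in $H_j$, and $y$ is adjacent to two cores, a contradiction.

Order the links so that each link joins a set $T_i$ already reached from $T_1$ to a new set $T_j$, and treat them in this order, keeping all unfrozen cores unfrozen. Let $xy$ be the current link, $x\in T_i$, $y\in T_j$, with $H_i$ unfrozen. Going from the root $u_0$ of $x$ down to $x$, across to $y$ and up to the root $y_0$ of $y$ gives a path $u_0p_1\dots p_ky_0$ with $p_1,\dots,p_k\in W$ and $k=d(x)+d(y)$. Apply Lemma~\ref{lem:transport} to make $p_k$ unfrozen. If $H_j$ is now frozen, move $p_k$ to a free color; this unfreezes $y_0$ by Lemma~\ref{lem:frozen}(b) and affects no other core, since $H_j$ is the only core adjacent to $p_k$. The link costs at most $4+(D+1)(d(x)+d(y))$ steps.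

It remains to bound the sum of $d(x)+d(y)$ over all links $xy$. There are fewer than $2m$ ends of links, counted with multiplicity. Those that are branch vertices contribute at most $5$ each by Lemma~\ref{lem:depth}, even if the same vertex occurs often. A vertex of degree at most $2$ is an end of at most two links, so these vertices contribute at most $2S$. The sum is at most $10m+2S$.
\end{proof}

\section{Recoloring when all cores are unfrozen}\label{sec:phase2}

Let $\alpha',\beta'$ be $L$-colorings in which all cores are unfrozen. We transform $\alpha'$ into $\beta'$ by the scheme of Proposition~\ref{prop:plus2}, applied to the vertices of $W$, and finish the cores at the very end. As before, $X$ is the set of vertices of $W$ that are not yet finished. Three changes are forced on us.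

First, unfreezing a vertex moves its ancestors, so a vertex may be finished only after all its descendants. We therefore keep $X$ \emph{closed}, meaning that the parent of every vertex of $X$ lies in $X\cup U$, and in each stage we finish only vertices of $X$ without children in $X$. Second, moving a vertex $w$ away from a color costs about $d(w)$ steps, so the averaging must be weighted by depth, and the vertices that are in the way must be compared with the childless vertices alone. The total depth of $X$ can be far larger than that of its childless vertices, for instance when $X$ is a long degree-2 path, so we only clear neighbors of the vertices to be finished. Third, an ancestor that is moved during transport may acquire the very color we are clearing. We handle this by working from the deepest level upward and bounding the extra cost. The next lemma contains the counting needed for the second and third points.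

For a nonempty closed set $X\subseteq W$ let $Y$ be the set of vertices of $X$ with no child in $X$, and let $Z$ be the set of vertices of $X$ with a neighbor in $Y$. Every vertex of $X$ has a descendant in $Y$, possibly itself: follow children in $X$ as long as possible. In particular $Y\neq\emptyset$. For a vertex set $A$ write $d(A)=\sum_{v\in A}d(v)$.

\begin{lemma}\label{lem:Z}
Let $X\subseteq W$ be nonempty and closed.
\begin{enumerate}
\item[(a)] If $z\in Z\setminus Y$ is not a branch vertex, then $z$ has exactly one child, and this child lies in $Y$.
\item[(b)] $d(Z)\le17\,d(Y)$.
\item[(c)] For every $w\in X$, the proper ancestors of $w$ that lie in $Z$ have total depth at most $15+d(w)$.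
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $z\notin Y$, it has a child in $X$. As $\deg(z)\le2$, its neighbors are exactly its parent and this child. The parent is not in $Y$, since it lies in $U$ or has the child $z\in X$. As $z\in Z$, the child lies in $Y$.

(b) We split $Z$ into three parts. Every branch vertex of $X$ has depth between $1$ and $5$ and is an ancestor of some $y\in Y$, possibly $y$ itself, and each $y$ has at most one ancestor of each depth. So the branch vertices of $Z$ have total depth at most $(1+2+3+4+5)|Y|\le15\,d(Y)$. The vertices of $Z\cap Y$ have total depth at most $d(Y)$. By (a), the remaining vertices of $Z$ are parents of vertices of $Y$; distinct parents have distinct children, and a child is deeper than its parent, so their total depth is at most $d(Y)$.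

(c) The proper ancestors that are branch vertices have distinct depths at most $5$ and contribute at most $15$. Let $z\in Z$ be a proper ancestor of $w$ that is not a branch vertex. Since $X$ is closed, all ancestors of $w$ in $W$ lie in $X$; so the child $z'$ of $z$ on the way to $w$ lies in $X$, and $z\notin Y$. By (a), $z'\in Y$. If $z'$ were a proper ancestor of $w$, it would have a child in $X$; hence $z'=w$. So $z$ is the parent of $w$, and it contributes less than $d(w)$.
\end{proof}

\begin{lemma}[Evacuation]\label{lem:evac}
Let all cores be unfrozen and let $w\in W$. Then at most $(D+5)d(w)$ steps lead to a coloring in which $w$ has a different color and all cores are unfrozen, and apart from $w$ only vertices of $U$ and proper ancestors of $w$ are moved.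
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:transport} to the forest path from the root of $w$ to $w$, which does not move $w$, and then make a safe move of $w$ to a free color. The cost is at most $4+(D+1)(d(w)-1)+(D+1)\le(D+5)d(w)$.
\end{proof}

\begin{lemma}[One stage]\label{lem:stage}
Let $X\subseteq W$ be nonempty and closed, and let $c$ be an $L$-coloring in which all cores are unfrozen and $c=\beta'$ on $W\setminus X$. Then there is a nonempty set $B\subseteq X$ such that $X\setminus B$ is closed and at most $290(D+5)\,d(B)$ steps lead from $c$ to a coloring that agrees with $\beta'$ on $W\setminus(X\setminus B)$ and in which all cores are unfrozen.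
\end{lemma}

\begin{proof}
\emph{Choice of the color.} For a color $\kappa$ let
\[
B_\kappa=\{y\in Y:\beta'(y)=\kappa\},\qquad A_\kappa=\{w\in X:c(w)=\kappa\text{ and }w\text{ has a neighbor in }B_\kappa\}.
\]
The sets $A_\kappa$ are disjoint subsets of $Z$ and the sets $B_\kappa$ partition $Y$. Summing over all $\kappa$ with $B_\kappa\ne\emptyset$ and using Lemma~\ref{lem:Z}(b), we get $\sum_\kappa d(A_\kappa)\le d(Z)\le17\,d(Y)=17\sum_\kappa d(B_\kappa)$. Hence there is a color $\kappa$ with $B_\kappa\neq\emptyset$ and
\begin{equation}\label{eq:avg}
d(A_\kappa)\le17\,d(B_\kappa).
\end{equation}
Put $A=A_\kappa$ and $B=B_\kappa$; these sets are fixed for the rest of the proof. The set $B$ is independent because $\beta'$ is proper. The set $X\setminus B$ is closed, because the parent of a vertex of $X\setminus B$ lies in $U$ or is a vertex of $X$ with a child in $X$, and so is not in $Y\supseteq B$.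

\emph{Clearing the color.} For $\delta$ from the maximum depth down to $1$, evacuate by Lemma~\ref{lem:evac}, one after another, all vertices $w\in X$ of depth $\delta$ that have a neighbor in $B$ and have color $\kappa$ when level $\delta$ is reached. Since $X$ is closed, only vertices of $X\cup U$ are moved. An evacuation of a vertex $w$ of depth $\delta$ moves no vertex of depth at least $\delta$ other than $w$, and $w$ loses the color $\kappa$. So each vertex is evacuated at most once, a level is never disturbed after it has been treated, and at the end no vertex of $X$ with a neighbor in $B$ has color $\kappa$.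

Every evacuated vertex lies in $Z$. We claim that it lies in $A$ or is a proper ancestor of a vertex of $A$, and argue by induction along the order of evacuation. Let $w\notin A$ be evacuated. Then $c(w)\ne\kappa$, so $w$ was moved before its own evacuation, during the evacuation of some $w'$ of which it is a proper ancestor. By induction $w'$ lies in $A$ or is a proper ancestor of a vertex of $A$, and the claim follows for $w$. By Lemma~\ref{lem:Z}(c), the evacuated vertices have total depth at most $\sum_{w\in A}\bigl(d(w)+15+d(w)\bigr)\le17\,d(A)$, where we used $d(w)\geq1$. By Lemma~\ref{lem:evac} and \eqref{eq:avg}, this part costs at most $17(D+5)\,d(A)\le289(D+5)\,d(B)$ steps.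

\emph{Finishing $B$.} For each $y\in B$ in turn, if $y$ does not have color $\kappa$, make a safe move of $y$ to $\kappa=\beta'(y)\in L(y)$. We check the hypothesis of Lemma~\ref{lem:safe}. A neighbor of $y$ in $X$ did not have color $\kappa$ after the clearing, and it has not been moved since, because it is not in the independent set $B$ and only vertices of $B\cup U$ are moved in this part. A neighbor in $W\setminus X$ has its $\beta'$-color, which differs from $\beta'(y)$. All other neighbors lie in cores, which are unfrozen. Each safe move changes only $y$ and vertices of $U$, so at the end all of $B$ has color $\kappa$ and all cores are unfrozen. This part costs at most $(D+1)|B|\le(D+5)\,d(B)$ steps.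
\end{proof}

\begin{proposition}\label{prop:phase2}
If all cores are unfrozen in the $L$-colorings $\alpha'$ and $\beta'$, then $\alpha'$ and $\beta'$ are joined by at most $290(D+5)S+Dm$ steps.
\end{proposition}

\begin{proof}
Start with $c=\alpha'$ and $X=W$, which is closed. As long as $X\neq\emptyset$, apply Lemma~\ref{lem:stage} and replace $X$ by $X\setminus B$. The sets $B$ of the successive stages partition $W$, so the total cost is at most $290(D+5)\,d(W)=290(D+5)S$. We arrive at a coloring $c$ that agrees with $\beta'$ on $W$ and in which all cores are unfrozen. All outside neighbors of a core $H_i$ lie in $W$, so $H_i$ has the same residual lists in $c$ and in $\beta'$, and both $c|_{H_i}$ and $\beta'|_{H_i}$ are unfrozen for these lists. By Lemma~\ref{lem:D}, at most $D$ steps inside $H_i$ turn one into the other. Different cores do not interact, so at most $Dm$ further steps lead to $\beta'$.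
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
For complete graphs the theorem follows from Proposition~\ref{prop:complete}, since $\Delta\geq3$ gives $n\ge4$ and $3n+3\le4n$. Let $G$ be non-complete and let $\alpha,\beta$ be unfrozen $L$-colorings. Lemma~\ref{lem:phase1} leads from $\alpha$ to a coloring $\alpha'$ and from $\beta$ to a coloring $\beta'$ in which all cores are unfrozen, and Proposition~\ref{prop:phase2} leads from $\alpha'$ to $\beta'$. Going from $\alpha$ to $\alpha'$, then to $\beta'$, and then backwards along the sequence from $\beta$ to $\beta'$, we obtain a walk from $\alpha$ to $\beta$, which lies in $\widehat{\mathcal C}(G,L)$ by Lemma~\ref{lem:frozen}(c). Its length is at most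
\[
2\bigl(S+4m+(D+1)(10m+2S)\bigr)+290(D+5)S+Dm=(294D+1456)S+(21D+28)m.
\]
Since $S\le6(n+Q(G))$ by Lemma~\ref{lem:depth} and $m\le n$, this is at most $\bigl(6\cdot295+21\bigr)(D+5)(n+Q(G))$. So the theorem holds with $C=1800(D+5)$, and $D$ is an absolute constant.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Borodin}
Borodin (1977).

\bibitem{CCCHK}
Stijn Cambie, Wouter Cames van Batenburg, Daniel W. Cranston, Jan van den Heuvel, Ross J. Kang, ``Reconfiguration of List Colourings'', arXiv:2505.08020 (2025).

\bibitem{ERT}
Erd\H{o}s, Rubin and Taylor (1979).

\end{thebibliography}
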